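\title{Simplicity of strongly graded rings and the centralizer of the identity component}

\begin{abstract}
Let $R$ be a ring strongly graded by a group $G$. Suppose that $R$ is graded simple and that the centralizer of the identity component $R_e$ in $R$ is the center of $R_e$. We show that $R$ need not be simple. The counterexample is a skew group ring over a von Neumann regular algebra and exists over every field other than $\mathbb{F}_2$; in characteristic different from $2$ the group can be taken to be $C_2\wr C_{2^\infty}$, a metabelian, locally finite $2$-group. In the other direction, $R$ is simple whenever every nontrivial factor group of $G$ has a nonidentity element with finite conjugacy class.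
\end{abstract}

\section{The question and the results}\label{sec:intro}

Rings are associative, unital and nonzero, and \emph{ideal} means two-sided ideal. For subsets $X,Y$ of a ring, $XY$ is the set of finite sums of products $xy$ with $x\in X$, $y\in Y$. Let $G$ be a group with identity element $e$. A ring $R$ is \emph{$G$-graded} if $R=\bigoplus_{g\in G}R_g$ for additive subgroups $R_g$ with $R_gR_h\subseteq R_{gh}$, and \emph{strongly $G$-graded} if $R_gR_h=R_{gh}$ for all $g,h\in G$. The identity component $R_e$ is a subring that contains $1$. Each $r\in R$ is uniquely a finite sum $\sum_g r_g$ with $r_g\in R_g$; its \emph{support} is $\operatorname{supp}r=\{g:r_g\neq0\}$, and the elements of the subgroups $R_g$ are called \emph{homogeneous}. An ideal $I$ is \emph{graded} if $I=\bigoplus_g(I\cap R_g)$, that is, if $I$ is additively generated by homogeneous elements. In particular $RXR$ is graded when $X$ consists of homogeneous elements. The ring $R$ is \emph{simple} if its only ideals are $0$ and $R$, and \emph{graded simple} if its only graded ideals are $0$ and $R$. We write $C_R(R_e)=\{r\in R: ra=ar\text{ for all }a\in R_e\}$,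 and $Z(R_e)$ for the center of $R_e$.

A simple graded ring is graded simple. The converse fails for the group algebra $R=k[G]$ of a group $G\neq\{e\}$ over a field $k$: every nonzero homogeneous element is a unit, so $R$ is graded simple, but the kernel of $\sum a_gg\mapsto\sum a_g$ is a nonzero proper ideal. In this example $R_e=k$ is central and does not distinguish the components $R_g$ from each other. The condition $C_R(R_e)=Z(R_e)$ asks for the opposite. Since $Z(R_e)=C_R(R_e)\cap R_e$, it says that $C_R(R_e)\subseteq R_e$: an element with a nonzero component outside degree $e$ fails to commute with some element of $R_e$. The condition is not necessary for simplicity, as the $C_2$-graded field $\mathbb{C}=\mathbb{R}\oplus\mathbb{R}i$ shows. The following question, from \cite{Oinert}, asks whether it is sufficient.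

\medskip
\noindent\textbf{Question.} \emph{Let $R$ be a strongly $G$-graded ring that is graded simple and satisfies $C_R(R_e)=Z(R_e)$. Is $R$ simple?}
\medskip

The smallest case suggests that the answer is yes. Let $G=\{e,s\}$ and let $J\neq0$ be an ideal of $R$. If $J$ contains a homogeneous element $r\neq0$, then $RrR$ is a nonzero graded ideal, so $J=R$. Suppose that $J$ contains none, and put $I=\{z_e:z\in J\}$. This is a nonzero ideal of $R_e$. For $x,y\in R_s$ and $z\in J$ the element $xzy\in J$ has $e$-component $xz_ey$, so $R_sIR_s\subseteq I$. The nonzero graded ideal $RIR$ equals $R$, and its $e$-component is $R_eIR_e+R_sIR_s=I$. Hence $I=R_e$, and $J$ contains an element $z=1+z_s$. For $a\in R_e$ the commutator $az-za=az_s-z_sa$ is a homogeneous element of $J$, so it is zero. Thus $z\in C_R(R_e)\subseteq R_e$, so $z=1$ is a nonzero homogeneous element of $J$, a contradiction.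

For a general group one looks at the elements of $J$ supported in a set $S\ni e$ of minimal size, and again lets $I$ be the ideal of their $e$-components. The fragile step is the equality $I=R_e$. For $x\in R_g$ and $y\in R_{g^{-1}}$ the element $xzy$ is supported in $gSg^{-1}$, so the inclusion $R_gIR_{g^{-1}}\subseteq I$ is available only when $g$ normalizes $S$. The answer to the Question is known to be affirmative when (1) $R_e$ is simple (Van Oystaeyen), (2) $R_e$ is commutative, or (3) $G$ is \emph{hypercentral}, meaning that every nontrivial factor group of $G$ has nontrivial center. Our two theorems say that the step cannot be repaired in general, and that it can be repaired when finite conjugacy classes take the place of central elements.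

Let $P=\mathbb{Z}[1/2]/\mathbb{Z}\subset\mathbb{R}/\mathbb{Z}$ be the Pr\"ufer $2$-group $C_{2^\infty}$, written additively. It is the union of the cyclic groups $P_m=2^{-m}\mathbb{Z}/\mathbb{Z}$ of order $2^m$. For $d\in\{2,3,\dots\}\cup\{\infty\}$ let $C_d$ be the cyclic group of order $d$. The \emph{restricted wreath product} $C_d\wr P$ is the semidirect product $C_d^{(P)}\rtimes P$, where the \emph{base group} $C_d^{(P)}$ is the direct sum of copies of $C_d$ with generators $c_r$ $(r\in P)$, and the element $\tau_t$ of $C_d\wr P$ that corresponds to $t\in P$ satisfies $\tau_tc_r\tau_t^{-1}=c_{r+t}$. A ring $A$ is \emph{von Neumann regular} if for every $a\in A$ there is $y\in A$ with $a=aya$. Skew group rings are recalled in Section~\ref{sec:skew}.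

\begin{theorem}\label{thm:A}
Let $k$ be a field, let $\lambda\in k\setminus\{0,1\}$, let $d\in\{2,3,\dots\}\cup\{\infty\}$ be the multiplicative order of $\lambda$, and let $G=C_d\wr P$. There are a unital von Neumann regular $k$-algebra $A$ and an action of $G$ on $A$ such that the skew group ring $R=A*G$, strongly $G$-graded with $R_e=A$, is graded simple and satisfies $C_R(R_e)=Z(R_e)=k$, but $R$ is not simple.
\end{theorem}

So the answer to the Question is negative. An element $\lambda$ as in the theorem exists in every field $k\neq\mathbb{F}_2$, and $d=2$ occurs for $\lambda=-1$ in characteristic different from $2$, for instance over $\mathbb{F}_3$.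

Call $G$ \emph{FC-hypercentral} if every nontrivial factor group of $G$ has a nonidentity element with finite conjugacy class.

\begin{theorem}\label{thm:B}
Let $G$ be FC-hypercentral. If $R$ is strongly $G$-graded, graded simple and $C_R(R_e)=Z(R_e)$, then $R$ is simple.
\end{theorem}

Let $\mathcal{S}$ be the class of groups $G$ such that the Question has an affirmative answer for all strongly $G$-graded rings. Recall that an \emph{FC-group} is a group all of whose conjugacy classes are finite, that a group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index, and that the conjugacy class of $x$ is finite exactly when the centralizer of $x$ has finite index.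

\begin{corollary}\label{cor:yes}
The class $\mathcal{S}$ contains all finite groups, all FC-groups, all hypercentral groups and all virtually nilpotent groups.
\end{corollary}

\begin{proof}
We check that these groups are FC-hypercentral. Factor groups of FC-groups are FC-groups, and finite groups are FC-groups. A central element forms a conjugacy class of size one, which settles hypercentral groups. Let $Q$ be a nontrivial factor group of a virtually nilpotent group. If $Q$ is finite, all its classes are finite. If $Q$ is infinite, the image $M$ of a nilpotent subgroup of finite index is nilpotent, of finite index and infinite. A nontrivial nilpotent group has nontrivial center, and the centralizer in $Q$ of a nonidentity element of $Z(M)$ contains $M$, so it has finite index.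
\end{proof}

\begin{corollary}\label{cor:no}
The group $C_2\wr P$ is a metabelian, locally finite, locally nilpotent $2$-group that is not in $\mathcal{S}$. Hence ``hypercentral'' in \textup{(3)} cannot be replaced by ``locally nilpotent'' or by ``metabelian'', and $\mathcal{S}$ is closed neither under directed unions nor under extensions.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:A} with $k=\mathbb{F}_3$ and $\lambda=-1$, the group $G=C_2\wr P$ is not in $\mathcal{S}$. The elements $c_r,\tau_r$ with $r\in P_m$ generate a subgroup $G_m$ of order $2^{2^m}\cdot2^m$, and $G$ is the union of the chain $G_0\subset G_1\subset\cdots$. So every finitely generated subgroup of $G$ is a finite $2$-group, hence nilpotent. The base group is an abelian normal subgroup with abelian quotient $P$. The finite groups $G_m$ and all abelian groups are in $\mathcal{S}$ by Corollary~\ref{cor:yes}.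
\end{proof}

By the two theorems, $C_d\wr P$ is not FC-hypercentral, and so not hypercentral. In fact every nonidentity element $c\tau_t$, with $c$ in the base group, has infinite conjugacy class: for $c\neq e$, conjugation by the $\tau_s$ translates the nonempty finite set of indices at which $c$ is nontrivial to infinitely many positions, and for $c=e$, $t\neq0$ the conjugates $c_r\tau_tc_r^{-1}=c_rc_{r+t}^{-1}\tau_t$ take infinitely many values. We do not claim that $\mathcal{S}$ consists exactly of the FC-hypercentral groups.

Sections~\ref{sec:skew}--\ref{sec:proofA} prove Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and, apart from its closing remark, does not depend on them.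

\section{Three criteria for skew group rings}\label{sec:skew}

Let $A$ be a ring and $\theta\colon G\to\operatorname{Aut}(A)$ a group homomorphism. The \emph{skew group ring} $R=A*G$ is the free left $A$-module with basis $\{\delta_g\}_{g\in G}$ and multiplication $(a\delta_g)(b\delta_h)=a\,\theta(g)(b)\,\delta_{gh}$. We identify $A$ with $A\delta_e$. Each $\delta_g$ is a unit with inverse $\delta_{g^{-1}}$, and $\delta_ga\delta_g^{-1}=\theta(g)(a)$. With $R_g=A\delta_g$ the ring $R$ is $G$-graded with $R_e=A$, and strongly so because $a\delta_{gh}=(a\delta_g)\delta_h$. This section gives one condition on the action for each of the three properties of $R$ in Theorem~\ref{thm:A}.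

\begin{lemma}\label{lem:gradedsimple}
Suppose that $0$ and $A$ are the only ideals $I$ of $A$ with $\theta(g)(I)\subseteq I$ for all $g\in G$. Then $R$ is graded simple.
\end{lemma}

\begin{proof}
A nonzero graded ideal $L$ contains some $a\delta_g\neq0$, hence $a=(a\delta_g)\delta_g^{-1}$, so $I=L\cap A$ is a nonzero ideal of $A$. Since $\theta(h)(I)=\delta_hI\delta_h^{-1}\subseteq L\cap A$ for all $h$, we get $I=A$ and $1\in L$.
\end{proof}

\begin{lemma}\label{lem:notsimple}
Suppose that for some $g\neq e$ the automorphism $\theta(g)$ fixes every element of a nonzero ideal $I$ of $A$. Then $R$ is not simple.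
\end{lemma}

\begin{proof}
The rule $(a\delta_h)\cdot b=a\,\theta(h)(b)$ makes $A$ a left $R$-module, because both $(a\delta_h)\cdot\bigl((a'\delta_{h'})\cdot b\bigr)$ and $\bigl((a\delta_h)(a'\delta_{h'})\bigr)\cdot b$ equal $a\,\theta(h)(a')\,\theta(hh')(b)$. Its annihilator is an ideal of $R$ that does not contain $1$. For $x\in I$ and $b\in A$ both $x$ and $xb$ lie in $I$, so
\begin{equation}\label{eq:local}
x\,\theta(g)(b)=\theta(g)(x)\,\theta(g)(b)=\theta(g)(xb)=xb .
\end{equation}
For $0\neq x\in I$ the element $x\delta_e-x\delta_g$ is nonzero because $g\neq e$, and by \eqref{eq:local} it annihilates $A$.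
\end{proof}

Lemma~\ref{lem:notsimple} has to be reconciled with the centralizer condition. For $x\in I$, the element $x\delta_g$ commutes with $b\in A$ if and only if $bx=x\,\theta(g)(b)$, which by \eqref{eq:local} means $bx=xb$. So we need $I\cap Z(A)=0$. This is impossible when $A$ is commutative, and impossible when $I=A$, hence when $A$ is simple, in agreement with cases (1) and (2). It is also impossible when $A$ is prime, that is, when products of nonzero ideals are nonzero: \eqref{eq:local} gives $I\cdot A(\theta(g)(b)-b)A=0$, so $\theta(g)$ is the identity and $\delta_g$ centralizes $A$. We therefore look for a ring with many ideals, moved around by $G$, and with a very small center.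

To verify the centralizer condition one has to exclude the relations $ba=a\,\theta(g)(b)$ $(b\in A)$ with $a\neq0$ and $g\neq e$. If $a$ is a unit, such a relation says that $\theta(g)$ is \emph{inner}, that is, of the form $b\mapsto vbv^{-1}$ for a unit $v$ of $A$. In general $a$ need not be a unit, and regularity is what reduces the general case to this one.

\begin{lemma}\label{lem:centralizer}
Suppose that $A$ is von Neumann regular, that $0$ and $1$ are its only central idempotents, and that $\theta(g)$ is not inner for $g\neq e$. Then $C_R(A)=Z(A)$.
\end{lemma}

\begin{proof}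
Let $\sum a_g\delta_g\in C_R(A)$. Comparing components in the commutation relation with $b\in A$ gives $ba_g=a_g\,\theta(g)(b)$ for all $g$. Fix $g$ with $a=a_g\neq0$. Since $\theta(g)$ is surjective, $Aa=aA$. Choose $y$ with $a=aya$ and put $p=ay$, $q=ya$. These are idempotents, and $a=pa=aq$ gives $pA=aA=Aa=Aq$. From $p\in Aq$ we get $pq=p$, and from $q\in pA$ we get $pq=q$. Hence $p=q$ and $pA=Ap$. For $b\in A$, the inclusion $bp\in pA$ gives $pbp=bp$, and $pb\in Ap$ gives $pbp=pb$. So $p$ is a central idempotent, nonzero because $a=pa$. Thus $ay=ya=1$ and $\theta(g)(b)=a^{-1}ba$ for all $b$, which forces $g=e$. Therefore $C_R(A)\subseteq A$.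
\end{proof}

\begin{example}\label{ex:levelone}
Let $A=M_2(k)\times M_2(k)$ and $\Lambda=\operatorname{diag}(\lambda,1)$, so that $\Lambda^d=1$ if $d<\infty$. Let $G=(C_d\times C_d)\rtimes C_2$ act on $A$ as follows: the generators $c,c'$ of the two factors act by conjugation by $U=(\Lambda,1)$ and by $(1,\Lambda)$, and the generator of $C_2$ interchanges the factors of $A$. The only nonzero proper ideals of $A$ are the two factors, and they are interchanged, so $R=A*G$ is graded simple by Lemma~\ref{lem:gradedsimple}. The element $c$ fixes the ideal $0\times M_2(k)$ pointwise, so $R$ is not simple by Lemma~\ref{lem:notsimple}. The centralizer condition fails, for two separate reasons. First, the fixed ideal contains the central idempotent $(0,1)$, so $(0,1)\delta_c\in C_R(A)$. Second, $c$ acts by an inner automorphism, and $U^{-1}\delta_cb=U^{-1}(UbU^{-1})\delta_c=bU^{-1}\delta_c$ shows that $U^{-1}\delta_c\in C_R(A)$.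
\end{example}

The counterexample keeps the two good features of Example~\ref{ex:levelone} and removes the two defects by passing to a direct limit. The connecting maps make the central idempotents of one level noncentral at the next level (Section~\ref{sec:algebra}), and $U$ is replaced by an infinite product of such elements, one for each level (Section~\ref{sec:action}).

\section{An algebra over the dyadic circle}\label{sec:algebra}

Fix the field $k$. For $m\ge0$ let $B_m=M_{2^m}(k)$, identify $B_{m+1}$ with $M_2(B_m)$, and let $A_m$ be the algebra of all maps $P_m\to B_m$ with pointwise operations. We view $P_m$ as $2^m$ equally spaced points on the circle $\mathbb{R}/\mathbb{Z}$. A point of $P_{m+1}$ is \emph{old} if it lies in $P_m$ and \emph{new} otherwise; the \emph{neighbors} of a new point $x$ are the points $x^\pm=x\pm2^{-m-1}$ of $P_m$. Define $\iota_m\colon A_m\to A_{m+1}$ by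
\begin{equation}\label{eq:iota}
(\iota_mf)(x)=
\begin{cases}
\operatorname{diag}\bigl(f(x),f(x)\bigr)&\text{if $x$ is old,}\\[2pt]
\operatorname{diag}\bigl(f(x^-),f(x^+)\bigr)&\text{if $x$ is new.}
\end{cases}
\end{equation}
Each $\iota_m$ is a unital $k$-algebra homomorphism, and it is injective because $f$ can be read off from the values at old points. Let $A=\varinjlim A_m$. We regard $A_0\subset A_1\subset\cdots$ as subalgebras with union $A$, and for $f\in A_m$ and $l\ge m$ we write $f^{(l)}$ for $f$ viewed as a function on $P_l$. For $u\in P_m$ let $e_{m,u}\in A_m$ be the function with value $1$ at $u$ and $0$ elsewhere. Since $A_m$ is a finite product of simple rings, each of its ideals consists of all functions supported in some subset of $P_m$; here $\operatorname{supp}f=\{x:f(x)\neq0\}$.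

The algebra $A_1$ is the algebra of Example~\ref{ex:levelone}. The map $\iota_1$ sends the function with values $a,b$ at $0,\frac12$ to the function with values
\[
\operatorname{diag}(a,a),\quad\operatorname{diag}(a,b),\quad\operatorname{diag}(b,b),\quad\operatorname{diag}(b,a)
\]
at $0,\frac14,\frac12,\frac34$. The central idempotent $e_{1,0}$ of $A_1$ takes the nonscalar value $\operatorname{diag}(1,0)$ at $\frac14$, so it is not central in $A_2$. This is the purpose of the new points.

\begin{lemma}\label{lem:center}
The algebra $A$ is von Neumann regular, and $Z(A)=k$.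
\end{lemma}

\begin{proof}
A square matrix over $k$ can be written as $a=vpw$ with $v,w$ invertible and $p$ a diagonal idempotent, and then $a=aya$ for $y=w^{-1}v^{-1}$. Applying this at each point shows that $A_m$ is regular, and hence so is the union $A$. Let $z\in A_m$ be central in $A$. It is central in $A_m$, so its values are scalar matrices. It is central in $A_{m+1}$, so $\operatorname{diag}(z(x^-),z(x^+))$ is scalar for every new point $x$. Thus $z(y)=z(y+2^{-m})$ for all $y\in P_m$, and $z$ is a constant scalar.
\end{proof}

Gluing neighbors destroys the center, and one may fear that it also destroys the ideals. It does not, because the gluing at level $l$ reaches only to distance $2^{-l-1}$ and these distances have a finite sum. Let $\|x\|$ be the distance from $x$ to $0$ in $\mathbb{R}/\mathbb{Z}$; it satisfies the triangle inequality, and $\|x\|$ is an integer multiple of $2^{-l}$ for $x\in P_l$. For $u\in P_m$ let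
\[
W(m,u)=\{x\in\mathbb{R}/\mathbb{Z}:\|x-u\|<2^{-m}\},\qquad I_{m,u}=Ae_{m,u}A .
\]

\begin{lemma}\label{lem:support}
Let $l\ge m\ge0$.
\begin{enumerate}
\item[(a)] For $f\in A_m$ we have $\operatorname{supp}f^{(l)}=P_l\cap\bigcup_{u\in\operatorname{supp}f}W(m,u)$.
\item[(b)] For $u\in P_m$, the ideal $I_{m,u}$ is the union over $l\ge m$ of the sets $\{f\in A_l:\operatorname{supp}f\subseteq W(m,u)\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on $l$. For $l=m$ the claim holds because $P_m\cap W(m,u)=\{u\}$. Assume it for $l$ and let $x\in P_{l+1}$. If $x$ is old, then $f^{(l+1)}(x)\neq0$ if and only if $f^{(l)}(x)\neq0$, and the claim for $x$ is the inductive hypothesis. If $x$ is new, then $f^{(l+1)}(x)\neq0$ if and only if $f^{(l)}$ is nonzero at a neighbor of $x$. It therefore suffices to show, for $u\in P_m$, that $x\in W(m,u)$ if and only if a neighbor of $x$ lies in $W(m,u)$. If a neighbor $y$ lies in $W(m,u)$, then $\|y-u\|\le2^{-m}-2^{-l}$ because $\|y-u\|$ and $2^{-m}$ are multiples of $2^{-l}$, so $\|x-u\|\le2^{-m}-2^{-l-1}<2^{-m}$. Conversely, $x\neq u$ gives $\|x-u\|\ge2^{-l-1}$, so the neighbor $y$ on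 a shortest arc from $x$ to $u$ has $\|y-u\|=\|x-u\|-2^{-l-1}$, and $x\in W(m,u)$ implies $y\in W(m,u)$.

(b) We have $I_{m,u}=\bigcup_{l\ge m}A_le_{m,u}A_l$. The ideal of $A_l$ generated by $e_{m,u}^{(l)}$ consists of the functions supported in $\operatorname{supp}e_{m,u}^{(l)}$, which is $P_l\cap W(m,u)$ by (a).
\end{proof}

So $I_{m,u}$ is the ideal that lives over the open arc $W(m,u)$; see Figure~\ref{fig:levels}. Arcs around adjacent points of $P_m$ overlap, while ideals over disjoint arcs have product zero.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.66cm,y=1.2cm]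
\foreach \j in {0,4,8,12} \draw[gray] (\j,0)--({\j+2},-1)--({\j+4},0);
\foreach \j in {0,2,...,14} \draw[gray] (\j,-1)--({\j+1},-2)--({\j+2},-1);
\foreach \j in {0,4,...,16} \draw[gray,double] (\j,0)--(\j,-1);
\foreach \j in {0,2,...,16} \draw[gray,double] (\j,-1)--(\j,-2);
\foreach \j in {4,12} \foreach \y in {0,-1,-2} \draw[fill=white] (\j,\y) circle (2.3pt);
\foreach \j/\y in {8/0,6/-1,8/-1,10/-1,5/-2,6/-2,7/-2,8/-2,9/-2,10/-2,11/-2}
  \fill (\j,\y) circle (2.5pt);
\foreach \j/\y in {0/0,16/0,0/-1,2/-1,14/-1,16/-1,0/-2,1/-2,2/-2,3/-2,13/-2,14/-2,15/-2,16/-2}
  \node[draw,fill=gray!50,inner sep=2.2pt] at (\j,\y) {};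
\node at (-1,0) {$P_2$}; \node at (-1,-1) {$P_3$}; \node at (-1,-2) {$P_4$};
\node at (0,0.35) {$0$}; \node at (4,0.35) {$\frac14$}; \node at (8,0.35) {$\frac12$};
\node at (12,0.35) {$\frac34$}; \node at (16,0.35) {$1=0$};
\end{tikzpicture}
\caption{The subgroups $P_2,P_3,P_4$ of the circle $\mathbb{R}/\mathbb{Z}$, cut open at $0$; the leftmost and rightmost columns are identified. A line from $y\in P_l$ down to $x\in P_{l+1}$ means that $f(y)$ is a diagonal block of $(\iota_lf)(x)$, and a double line means that it occurs twice. Black disks are the points within distance less than $\frac14$ of $\frac12$; they carry the ideal $I_{2,1/2}$. Gray squares are the points within distance less than $\frac14$ of $0$; the units $T_m$ that define the automorphism $\alpha$ equal $1$ at all other points.}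
\label{fig:levels}
\end{figure}

\section{The action of $C_d\wr P$}\label{sec:action}

\subsection*{Rotations}
For $r\in P_m$ and $f\in A_m$ put $(\sigma_rf)(x)=f(x-r)$. This is an automorphism of $A_m$, and the formula for level $m+1$ extends the one for level $m$. Indeed, for $x\in P_{m+1}$ the point $x-r$ is old exactly when $x$ is old, and then $(\iota_mf)(x-r)=\operatorname{diag}(f(x-r),f(x-r))=(\iota_m\sigma_rf)(x)$. If $x$ is new, then $(x-r)^\pm=x^\pm-r$, and $(\iota_mf)(x-r)=\operatorname{diag}(f(x^--r),f(x^+-r))=(\iota_m\sigma_rf)(x)$. We obtain a homomorphism $\sigma\colon P\to\operatorname{Aut}_k(A)$ with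
\begin{equation}\label{eq:rot}
\sigma_r(e_{m,u})=e_{m,u+r}\qquad(r,u\in P_m).
\end{equation}

\subsection*{An automorphism concentrated near $0$}
We want an automorphism that is trivial over some arc and is not inner. Conjugation by one unit of $A$ is inner, so we conjugate by an infinite product; this makes sense if each element of $A$ commutes with all but finitely many factors. For $m\ge1$ define $U_m\in A_m$ by
\[
U_m(0)=\operatorname{diag}(\lambda1,1)\in M_2(B_{m-1}),\qquad U_m(x)=1\quad(x\neq0).
\]
By \eqref{eq:iota} the elements of $A_{m-1}$ take block diagonal values in $M_2(B_{m-1})$, so $U_m$ commutes with $A_{m-1}$. Put $T_0=T_1=1$ and $T_m=U_2U_3\cdots U_m$ for $m\ge2$. For $a\in A_m$ we have $T_{m+1}aT_{m+1}^{-1}=T_maT_m^{-1}$, since $T_{m+1}=T_mU_{m+1}$ for $m\geq1$ and $T_1=T_0$. Hence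
\[
\alpha(a)=T_maT_m^{-1}\qquad(a\in A_m)
\]
defines an automorphism $\alpha$ of $A$. The product starts at $U_2$ in order to keep $\alpha$ trivial over half of the circle.

\begin{lemma}\label{lem:fixed}
The automorphism $\alpha$ fixes every element of the nonzero ideal $I_{2,1/2}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:support}(b), an element of $I_{2,1/2}$ is a function $f\in A_m$, for some $m\ge2$, supported in $W(2,\frac12)$. For $2\le l\le m$ the function $U_l-1\in A_l$ is supported in $\{0\}$, so by Lemma~\ref{lem:support}(a) $U_l^{(m)}$ has value $1$ outside $W(l,0)\subseteq W(2,0)$. The arcs $W(2,0)$ and $W(2,\frac12)$ are disjoint, since a common point $x$ would give $\frac12\le\|x\|+\|x-\frac12\|<\frac14+\frac14$. So $T_m(x)=1$ whenever $f(x)\neq0$, and $T_m(x)f(x)T_m(x)^{-1}=f(x)$ for all $x\in P_m$.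
\end{proof}

\subsection*{The group generated}
The group must contain the rotations, so it also contains the rotated copies $\alpha_r=\sigma_r\alpha\sigma_r^{-1}$ $(r\in P)$ of $\alpha=\alpha_0$. They satisfy $\sigma_t\alpha_r\sigma_t^{-1}=\alpha_{r+t}$, and for $r\in P_m$ and $a\in A_m$,
\begin{equation}\label{eq:alphar}
\alpha_r(a)=\sigma_r\bigl(T_m\,\sigma_r^{-1}(a)\,T_m^{-1}\bigr)=\sigma_r(T_m)\,a\,\sigma_r(T_m)^{-1}.
\end{equation}
Let $\Delta_m\subset A_m$ be the commutative subalgebra of functions whose values are diagonal matrices. Then $\Delta_m\subset\Delta_{m+1}$ by \eqref{eq:iota}, $\sigma_r(\Delta_m)=\Delta_m$ for $r\in P_m$, and $U_m,T_m\in\Delta_m$. For $r,s\in P$ and $a\in A$, choose $m$ with $r,s\in P_m$ and $a\in A_m$; then \eqref{eq:alphar} shows $\alpha_r\alpha_s(a)=\alpha_s\alpha_r(a)$. If $d<\infty$, then $U_l^d=1$ for all $l$, so $T_m^d=1$ and $\alpha_r^d=\mathrm{id}$. These are the defining relations of the wreath product: $c_r\mapsto\alpha_r$ extends to a homomorphism on the base group, compatible with conjugation by the $\tau_t$, and so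
\[
\theta\colon G=C_d\wr P\to\operatorname{Aut}_k(A),\qquad\theta(c_r)=\alpha_r,\quad\theta(\tau_t)=\sigma_t,
\]
is a well-defined homomorphism. For $c=\prod_{i=1}^qc_{r_i}^{n_i}$ in the base group and every $m$ with $r_1,\dots,r_q\in P_m$, formula \eqref{eq:alphar} gives
\begin{equation}\label{eq:X}
\theta(c)(a)=X_maX_m^{-1}\quad(a\in A_m),\qquad X_m=\prod_{i=1}^q\sigma_{r_i}(T_m)^{n_i}\in\Delta_m .
\end{equation}

\begin{lemma}\label{lem:baseideals}
For $c$ in the base group and every ideal $I$ of $A$ we have $\theta(c)(I)=I$.
\end{lemma}

\begin{proof}
An element $a\in I$ lies in $A_m$ for all large $m$, so $\theta(c)(a)=X_maX_m^{-1}\in I$ by \eqref{eq:X}. The same holds for $c^{-1}$.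
\end{proof}

\section{Outerness and the proof of Theorem~\ref{thm:A}}\label{sec:proofA}

The elements of the base group act by inner automorphisms on each $A_m$. The point of the next proposition is that no single unit works for all levels: a unit $V\in A_n$ cannot account for the factor $U_{n+1}$. The rotations are detected by their effect on ideals.

\begin{proposition}\label{prop:outer}
If $g\in G$ and $\theta(g)$ is an inner automorphism of $A$, then $g=e$.
\end{proposition}

\begin{proof}
Write $g=c\tau_t$ with $t\in P$ and $c=\prod_{i=1}^qc_{r_i}^{n_i}$, where the $r_i$ are distinct.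

\emph{Step 1: $t=0$.} Inner automorphisms preserve every ideal, and so does $\theta(c)$ by Lemma~\ref{lem:baseideals}. Hence $\sigma_t=\theta(c)^{-1}\theta(g)$ preserves every ideal. Choose $m$ with $t\in P_m$. By \eqref{eq:rot}, $e_{m,t}=\sigma_t(e_{m,0})\in I_{m,0}$. By Lemma~\ref{lem:support}(b) there is $l\ge m$ with $\operatorname{supp}e_{m,t}^{(l)}\subseteq W(m,0)$, and $t\in\operatorname{supp}e_{m,t}^{(l)}$ by Lemma~\ref{lem:support}(a). So $\|t\|<2^{-m}$, and $t\in P_m$ gives $t=0$.

\emph{Step 2: $c=e$.} Now $\theta(c)(a)=VaV^{-1}$ for a unit $V$ of $A$. Choose $n\ge1$ with $V,V^{-1}\in A_n$ and $r_1,\dots,r_q\in P_n$. For $m\ge n$ and $a\in A_m$ we have $VaV^{-1}=X_maX_m^{-1}$ by \eqref{eq:X}, so the unit $Z_m=V^{-1}X_m$ of $A_m$ is central in $A_m$; that is, $Z_m$ takes scalar values on $P_m$. Since $T_{n+1}=T_nU_{n+1}$ and $\Delta_{n+1}$ is commutative,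
\begin{equation}\label{eq:compare}
Z_n^{-1}Z_{n+1}=X_n^{-1}X_{n+1}=\prod_{j=1}^q\sigma_{r_j}(U_{n+1})^{n_j}\qquad\text{in }A_{n+1}.
\end{equation}
Evaluate at $r_i\in P_{n+1}$. On the right, $\sigma_{r_j}(U_{n+1})(r_i)=U_{n+1}(r_i-r_j)$ is $1$ for $j\neq i$, so the value is $\operatorname{diag}(\lambda^{n_i}1,1)$. On the left, $r_i$ is an old point, so $(Z_n^{-1})^{(n+1)}(r_i)=\operatorname{diag}(Z_n^{-1}(r_i),Z_n^{-1}(r_i))$ is scalar, and $Z_{n+1}(r_i)$ is scalar. Hence $\lambda^{n_i}=1$. Since $\lambda$ and $c_{r_i}$ have the same order $d$, we get $c_{r_i}^{n_i}=e$ for all $i$.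
\end{proof}

Step 2 depends on evaluating at an old point. At a new point $x$ the left side of \eqref{eq:compare} is a scalar multiple of $\operatorname{diag}(Z_n^{-1}(x^-),Z_n^{-1}(x^+))$, which can equal $\operatorname{diag}(\lambda1,1)$. This is why $U_m$ is placed at $0$, which is old at every level.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $R=A*G$ for the action $\theta$. By Lemma~\ref{lem:center}, $A$ is von Neumann regular with center $k$, so its central idempotents are $0$ and $1$. Lemma~\ref{lem:centralizer} and Proposition~\ref{prop:outer} give $C_R(A)=Z(A)=k$.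

Let $I\neq0$ be an ideal of $A$ with $\theta(g)(I)\subseteq I$ for all $g$. For some $m$, $I\cap A_m$ is a nonzero ideal of $A_m$, so it contains some $e_{m,u}$. By \eqref{eq:rot} it contains $e_{m,v}$ for every $v\in P_m$, and hence $\sum_ve_{m,v}=1$. By Lemma~\ref{lem:gradedsimple}, $R$ is graded simple.

Finally $c_0\neq e$ because $d\ge2$, and $\theta(c_0)=\alpha$ fixes $I_{2,1/2}$ pointwise by Lemma~\ref{lem:fixed}. By Lemma~\ref{lem:notsimple}, $R$ is not simple; explicitly, $e_{2,1/2}\,\delta_e-e_{2,1/2}\,\delta_{c_0}$ lies in a proper ideal.
\end{proof}

\begin{remark}\label{rem:hypA}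
The order of $\lambda$ must match that of $c_r$: the relation $\lambda^d=1$ makes $\theta$ well defined, and the minimality of $d$ is used in Step 2, without which a nontrivial power $c$ of $c_0$ would act trivially and $\delta_c$ would centralize $A$. All of $P$ is needed for graded simplicity. Let $G_n$ be the subgroup generated by the $c_r,\tau_r$ with $r\in P_n$. The ideal $I=\sum_{u\in P_n}I_{n+1,u}$ is invariant under $\theta(G_n)$ by \eqref{eq:rot} and Lemma~\ref{lem:baseideals}, and it is proper by Lemma~\ref{lem:support}(b), because the point $2^{-n-1}$ lies in none of the arcs $W(n+1,u)$ with $u\in P_n$. So $\bigoplus_{g\in G_n}I\delta_g$ is a nonzero proper graded ideal of $A*G_n$.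
\end{remark}

\section{Finite conjugacy classes}\label{sec:B}

We prove Theorem~\ref{thm:B} by coarsening the grading step by step. Throughout this section $\Gamma$ is a group with identity element $1$ and $R$ is a strongly $\Gamma$-graded ring with identity component $R_1$; in the end $\Gamma$ will be a factor group of $G$. For a normal subgroup $L$ of $\Gamma$ put $R_{gL}=\bigoplus_{x\in gL}R_x$. This is a $\Gamma/L$-grading with identity component $R_L$, and it is strong because $R_{gL}R_{hL}$ contains $R_{xh^{-1}}R_h=R_x$ for every $x\in ghL$. For $L=\Gamma$ every ideal is graded, so graded simplicity for the $\Gamma/\Gamma$-grading is simplicity.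

\begin{lemma}\label{lem:strong}
\begin{enumerate}
\item[(a)] If $0\neq r\in R$ and $g\in\Gamma$, then $rR_{g^{-1}}\neq0$.
\item[(b)] If $L\trianglelefteq\Gamma$ and $J\neq0$ is a $\Gamma/L$-graded ideal, then $J\cap R_L\neq0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $1\in R_1=R_{g^{-1}}R_g$, we have $r\in rR_{g^{-1}}R_g$, which gives (a). For (b) take $0\neq r\in J\cap R_{gL}$; then $0\neq rR_{g^{-1}}\subseteq J\cap R_L$.
\end{proof}

\subsection*{The action on ideals of $R_1$}
In a skew group ring the group acts on $R_1$. In a strongly graded ring there are no distinguished units $\delta_g$, but the group still acts on the ideals of $R_1$. For an ideal $I$ of $R_1$ and $g\in\Gamma$ put $I^g=R_gIR_{g^{-1}}$, again an ideal of $R_1$. Then $I^1=I$, and the strong grading gives $(I^h)^g=R_gR_hIR_{h^{-1}}R_{g^{-1}}=I^{gh}$. So $I\mapsto I^g$ is an inclusion-preserving bijection with inclusion-preserving inverse $I\mapsto I^{g^{-1}}$. It therefore fixes $0$ and $R_1$ and preserves sums and intersections. For a subgroup $H\le\Gamma$, call $I$ \emph{$H$-invariant} if $I^h\subseteq I$ for all $h\in H$; then $I=(I^{h^{-1}})^h\subseteq I^h$,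 so $I^h=I$.

\begin{lemma}\label{lem:invariant}
If $R$ is graded simple, the only $\Gamma$-invariant ideals of $R_1$ are $0$ and $R_1$.
\end{lemma}

\begin{proof}
Let $I\neq0$ be $\Gamma$-invariant. The nonzero graded ideal $RIR=\sum_{g,h}R_gIR_h$ equals $R$, and its identity component is $\sum_gR_gIR_{g^{-1}}=I$.
\end{proof}

In the argument for $C_2$ in Section~\ref{sec:intro}, this lemma produced an element of $J$ with identity component $1$. Now the ideal of identity components will be invariant only under a normal subgroup $H$ of finite index, and it may be proper. For instance, let $\Gamma=S_3$ act by left translation on the algebra $R_1$ of functions $S_3\to k$, form the skew group ring, and take $H=A_3$, the centralizer of the class of $3$-cycles. Ideals of $R_1$ correspond to subsets of $S_3$. The action is transitive, so $R$ is graded simple, but the functions supported in $A_3$ form a nonzero proper $H$-invariant ideal. It is generated by the indicator function of $A_3$, a central idempotent. The commutator argument needs only that the identity component be nonzero and central in $R_1$, and the next lemma supplies such an element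 in general.

\begin{lemma}\label{lem:finiteindex}
Let $R$ be graded simple and let $H$ be a normal subgroup of finite index in $\Gamma$. Every nonzero $H$-invariant ideal of $R_1$ has the form $\varepsilon R_1$ for a nonzero central idempotent $\varepsilon$ of $R_1$.
\end{lemma}

\begin{proof}
The union of a chain of proper $H$-invariant ideals is $H$-invariant and does not contain $1$, so by Zorn's lemma there is an ideal $M$ that is maximal among the proper $H$-invariant ideals. Let $t\in\Gamma$. If $I$ is $H$-invariant and $h\in H$, then $(I^t)^h=I^{ht}=(I^{t^{-1}ht})^t=I^t$ because $H$ is normal. So $I\mapsto I^t$ is an order automorphism of the set of $H$-invariant ideals, and $M^t$ is again maximal among the proper ones. Since $M^{th}=(M^h)^t=M^t$, the ideal $M^t$ depends only on the coset $tH$. As $H$ has finite index, there are finitely many distinct ideals $M_1,\dots,M_q$ of the form $M^t$, and $\Gamma$ permutes them. Their intersection is $\Gamma$-invariant and proper, so it is $0$ by Lemma~\ref{lem:invariant}. For $i\neq j$ we have $M_j\not\subseteq M_i$ by maximality of $M_j$, so $M_i+M_j=R_1$ by maximality of $M_i$.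

The Chinese remainder theorem holds for ideals of any unital ring: if $M_i+M_j=R_1$ for all $i\neq j$, then $R_1\to\prod_iR_1/M_i$ is surjective with kernel $\bigcap_iM_i$. Here it is an isomorphism. The preimages of the identity elements of the factors are orthogonal central idempotents $\varepsilon_1,\dots,\varepsilon_q$ with sum $1$ and $M_i=(1-\varepsilon_i)R_1$.

Let $I\neq0$ be $H$-invariant. If $I\subseteq M_i$, then $\varepsilon_iI=0$. If $I\not\subseteq M_i$, then $I+M_i=R_1$ by maximality, and multiplying by $\varepsilon_i$ gives $\varepsilon_i\in\varepsilon_iI\subseteq I$. Let $\varepsilon$ be the sum of the $\varepsilon_i$ of the second kind. Then $\varepsilon\in I$ and $I=\sum_i\varepsilon_iI=\varepsilon I$, so $I=\varepsilon R_1$ and $\varepsilon\neq0$.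
\end{proof}

\subsection*{One step of coarsening}

\begin{proposition}\label{prop:step}
Let $R$ be graded simple with $C_R(R_1)\subseteq R_1$. Let $K$ be a finite conjugacy class of $\Gamma$ and $L$ the subgroup that it generates. Then $L$ is normal, and $R$ is graded simple for the $\Gamma/L$-grading.
\end{proposition}

\begin{proof}
The subgroup $L$ is normal because $K$ is closed under conjugation. Let $H=C_\Gamma(L)=\bigcap_{x\in K}C_\Gamma(x)$. It is normal as the centralizer of a normal subgroup, and it has finite index as a finite intersection of subgroups of index $|K|$.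

Let $J\neq0$ be a $\Gamma/L$-graded ideal. By Lemma~\ref{lem:strong}(b), $J\cap R_L\neq0$; this confines the supports below to $L$, which $H$ centralizes. Let $n$ be the least size of the support of a nonzero element $r'$ of $J\cap R_L$. Take $g\in\operatorname{supp}r'$ for such an $r'$, and use Lemma~\ref{lem:strong}(a) to find $x\in R_{g^{-1}}$ with $r'_gx\neq0$. Since $g\in L$, the element $r=r'x$ lies in $J\cap R_L$. Its support $S$ is contained in $(\operatorname{supp}r')g^{-1}$ and contains $1$. So $1\in S\subseteq L$ and $|S|=n$. Put
\[
J_S=\{z\in J:\operatorname{supp}z\subseteq S\},\qquad I=\{z_1:z\in J_S\}.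
\]
The additive group $J_S$ is closed under multiplication by $R_1$ on both sides, so $I$ is an ideal of $R_1$, and $0\neq r_1\in I$. For $h\in H$, $x\in R_h$, $y\in R_{h^{-1}}$ and $z\in J_S$, the element $xzy\in J$ has support in $hSh^{-1}=S$ and identity component $xz_1y$. Hence $I^h\subseteq I$, and $I$ is $H$-invariant. By Lemma~\ref{lem:finiteindex} there is $z\in J_S$ such that $z_1=\varepsilon$ is a nonzero central idempotent of $R_1$.

For $a\in R_1$ the element $az-za$ of $J\cap R_L$ has identity component $a\varepsilon-\varepsilon a=0$, so its support lies in $S\setminus\{1\}$. By minimality of $n$ it is zero. Thus $z\in C_R(R_1)\subseteq R_1$, so $z=\varepsilon$. Now $R\varepsilon R\subseteq J$ is a nonzero $\Gamma$-graded ideal, so it equals $R$, and $J=R$.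
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Call a normal subgroup $N$ of $G$ \emph{good} if $R$ is graded simple for the $G/N$-grading. By hypothesis $\{e\}$ is good, and we must show that $G$ is good.

The union $N$ of a nonempty chain $(N_i)$ of good subgroups is good. Indeed, $N$ is normal. Let $J\neq0$ be a $G/N$-graded ideal and take $0\neq r\in J\cap R_N$ by Lemma~\ref{lem:strong}(b). The support of $r$ is finite, so $r\in R_{N_i}$ for some $i$. Then $r$ is homogeneous for the $G/N_i$-grading, so $RrR\subseteq J$ is a nonzero $G/N_i$-graded ideal, and $J=R$.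

By Zorn's lemma there is a maximal good subgroup $N$. Suppose $N\neq G$ and let $\Gamma=G/N$. Then $R$ is strongly $\Gamma$-graded and graded simple with identity component $R_N$. The centralizer condition is inherited, because $R_e\subseteq R_N$ gives
\[
C_R(R_N)\subseteq C_R(R_e)=Z(R_e)\subseteq R_N .
\]
Since $G$ is FC-hypercentral, $\Gamma$ has a finite conjugacy class $K\neq\{1\}$, which generates a subgroup $L\neq\{1\}$. By Proposition~\ref{prop:step}, $R$ is graded simple for the $\Gamma/L$-grading. This is the $G/N'$-grading, where $N'\supsetneq N$ is the preimage of $L$ in $G$. So $N'$ is good, contradicting the maximality of $N$. Hence $N=G$.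
\end{proof}

\begin{remark}\label{rem:hypB}
The strong grading is used in Lemma~\ref{lem:strong} and in the construction of the action on ideals. The centralizer condition is used once, in the last paragraph of the proof of Proposition~\ref{prop:step}; the group algebra $k[C_2]$ shows that it cannot be dropped. The finiteness of $K$ is used only to make $H$ of finite index, and the ring of Theorem~\ref{thm:A} shows what happens otherwise. There the proper ideal contains an element with support $\{e,c_0\}$. The centralizer of $c_0$ in $G$ is the base group, since $(c\tau_t)c_0(c\tau_t)^{-1}=c_t$; it is normal, of infinite index. Every ideal of $A$ is invariant under the base group by Lemma~\ref{lem:baseideals}. The ideal $I_{2,1/2}$ is nonzero, and proper by Lemma~\ref{lem:support}(b), while $0$ and $1$ are the only central idempotents of $A$. So the conclusion of Lemma~\ref{lem:finiteindex} fails for this subgroup.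
\end{remark}

\begin{thebibliography}{1}
\bibitem{Oinert} Johan \"Oinert, \emph{Bimodules in group graded rings}, arXiv:1608.08619 (2016).
\end{thebibliography}
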